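# Fixed points of surface maps and rim tori in symplectic sums

## 1. Sums along a hypersurface, rim tori, stable maps, suspension tori

### 1.1 The symplectic sum

**Definition 1 (symplectic sum).** Let $(X,\omega_X)$ and $(Y,\omega_Y)$ be compact symplectic manifolds of the same dimension. Let $V$ be a compact symplectic hypersurface (real codimension 2) embedded in both, with the same restricted symplectic form, and with
$$c_1(\mathcal N_XV)+c_1(\mathcal N_YV)=0\in H^2(V;\mathbb Z),$$
so that $\mathcal N_XV\otimes\mathcal N_YV$ is a trivial complex line bundle. The symplectic sum $(Z,\omega_Z)=(X\#_VY,\omega_\#)$ is a smooth fiber $\mathcal Z_\lambda$ of a symplectic fibration $\pi:\mathcal Z\to\Delta$ over a disk whose singular fiber is $\mathcal Z_0=X\cup_VY$. The form $\omega_\#$ is the restriction of a closed form on $\mathcal Z$. There is a collapsing map $q:X\#_VY\to X\cup_VY$.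

The sum depends on a trivialization of $\mathcal N_XV\otimes\mathcal N_YV$. To build a counterexample to a statement about all sums, one choice suffices, and we only need the following case. Suppose neighborhoods of $V$ in $X$ and $Y$ are symplectic products $V\times\{|z|<\delta\}$ and $V\times\{|w|<\delta\}$ with Darboux coordinates $z,w$, and trivialize by $z\otimes w$. Near $V$ the fibration is $V\times\{(z,w)\}\to\mathbb C$, $\lambda=zw$. For small $\lambda>0$ the fiber is obtained from the complements of smaller product neighborhoods of $V$ by gluing in $V\times A_\lambda$, where $A_\lambda=\{zw=\lambda\}$ is an annulus. The form there is $\omega_V\oplus\nu$, with $\nu$ an area form on $A_\lambda$ that is standard in $z$ near one end and in $w$ near the other. Two such $\nu$ are joined by convex combinations, so the result is well defined up to symplectic deformation. (Gompf's model, with annuli glued by $(r,\theta)\mapsto(\sqrt{c-r^2},-\theta)$, is of this form.)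

**Example 1.** Let $X=Y=T^2\times S^2$ with product forms. For $V=T^2\times\{p\}$ the sum is $T^2\times(S^2\#S^2)=T^2\times S^2$. For the disconnected hypersurface $V=T^2\times\{p,p'\}$ we join two spheres by two annuli, which gives a torus, so $Z=T^2\times T^2=T^4$.

### 1.2 Rim tori

**Definition 2 (rim tori).** A rim torus is the restriction of the normal circle bundle of $V$ to a loop in $V$, placed in the neck of $Z$. Rim tori generate the subgroup
$$\mathcal R^V_{X,Y}=\ker\big(q_*:H_2(X\#_VY;\mathbb Z)\to H_2(X\cup_VY;\mathbb Z)\big).$$

That a rim torus lies in the kernel is clear: $q$ collapses the circles, so the image of the torus is homotopic into a loop.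

**Example 2.** For $V=T^2\times\{p\}$ in Example 1, a rim torus is $\gamma\times a$ with $\gamma\subset T^2$ a loop and $a\subset S^2$ the neck circle. It bounds $\gamma\times(\text{disc})$, so $\mathcal R^V_{X,Y}=0$. For $V=T^2\times\{p,p'\}$ we have $q=\mathrm{id}\times q'$, where $q':T^2\to S^2\cup_{p,p'}S^2$ collapses the two neck circles, both in one class $a$. On $H_1$ the kernel of $q'_*$ is $\mathbb Za$, and on $H_2$ the map $q'_*:\mathbb Z\to\mathbb Z^2$ is injective. By Künneth $\mathcal R^V_{X,Y}=H_1(T^2)\otimes a\cong\mathbb Z^2$. Here rim tori have infinite order.

### 1.3 Gromov–Witten invariants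

**Definition 3 (nonvanishing).** For $C\in H_2(Z;\mathbb Z)$ and $g\ge0$, write $\mathrm{GW}^Z_{g,C}\ne0$ if some genus-$g$ Gromov–Witten invariant of $(Z,\omega_Z)$ in class $C$ is nonzero, for some number of marked points and some constraints. Without marked points and in virtual dimension $0$, $\mathrm{GW}^Z_{g,C}$ also denotes the invariant itself, a number.

If $\dim Z=2n$, the virtual dimension without marked points is $2c_1(TZ)(C)+(2n-6)(1-g)$. For $g=1$ this is $2c_1(TZ)(C)$. We use these standard facts.

* (G1) The invariants do not change under symplectic deformation and may be computed with any tame $J$. If for some tame $J$ there is no stable $J$-holomorphic map of genus $g$ in class $C$, they vanish. Symplectomorphisms preserve them.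
* (G2) If the space of genus-$g$ stable maps in class $C$ consists of finitely many regular points with smooth domains and trivial automorphism groups, and the virtual dimension is $0$, then $\mathrm{GW}_{g,C}$ is the signed number of these points.
* (G3) If the virtual dimension is $0$, the domains are smooth with trivial automorphism groups, the space of stable maps is a closed manifold whose tangent spaces are the kernels of the linearizations, and the cokernels form a bundle (the obstruction bundle), then $\mathrm{GW}_{g,C}$ is the Euler number of that bundle.
* (G4) (Gromov compactness.) For fixed tame $J$, fixed $g$ and bounded area, only finitely many classes are represented by genus-$g$ stable $J$-holomorphic maps.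

**Example 3.** Let $Z=T^2\times S$ with $S$ a closed surface, with product structures, $g=1$, $C=[T^2\times\mathrm{pt}]$. Then $c_1(TZ)(C)=0$. The $S$-component of a stable map in class $C$ is holomorphic of degree $0$, hence constant, and the $T^2$-component has degree $1$. So the stable maps are the tori $T^2\times\{x\}$, and the space of maps is $S$. The part of the linearization tangent to $T^2$, taken together with variations of the complex structure of the domain and modulo translations, is an isomorphism (this is computed in the proof of Lemma 5). The normal part is $\bar\partial$ on the trivial bundle with fiber $T_xS$. Its kernel is $T_xS$ and its cokernel is $H^{0,1}(T^2)\otimes T_xS$. So the obstruction bundle is isomorphic to $TS$, and $\mathrm{GW}_{1,C}=\chi(S)$.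

### 1.4 Mapping tori and suspension tori

**Definition 4 (suspension torus).** Let $\varphi$ be a diffeomorphism of a surface $\Sigma$. Its mapping torus is $M_\varphi=\mathbb R\times\Sigma/(t+1,x)\sim(t,\varphi(x))$. For a fixed point $x$ let $\ell_x=\{[t,x]:0\le t\le1\}$, oriented by $\partial_t$, and let $T_x=\ell_x\times S^1_s\subset M_\varphi\times S^1_s$, where $S^1_s=\mathbb R/\mathbb Z$. We call $T_x$ the suspension torus of $x$.

If $x,y$ are fixed points and $c:[0,1]\to\Sigma$ is a path from $y$ to $x$, look at the square $(t,\tau)\mapsto[t,c(\tau)]$. Its edges are $\ell_y$ ($\tau=0$), $\ell_x$ ($\tau=1$), $c$ ($t=0$) and $[1,c]=[0,\varphi\circ c]$ ($t=1$). Its boundary is $\ell_y+\varphi\circ c-\ell_x-c$. Hence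
$$[\ell_x]-[\ell_y]=[\varphi\circ c-c]\in H_1(M_\varphi),\tag{1}$$
where the right side is a cycle in the fiber $t=0$.

**Example 4.** Let $\Sigma=(\mathbb R/2\pi)_\theta\times[0,1]_r$ and $\varphi(\theta,r)=(\theta+2\pi r,r)$. The circles $r=0$ and $r=1$ consist of fixed points. Take $c$ radial. Then $\varphi\circ c$ has the same endpoints as $c$ and winds once around, so $[\ell_x]-[\ell_y]=a$, the class of a circle $r=\mathrm{const}$ oriented by $\partial_\theta$, and $[T_x]-[T_y]=a\times[S^1_s]$. Here $\varphi_*=1$ on $H_1(\Sigma)=\mathbb Za$, so $a$ has infinite order in $H_1(M_\varphi)$ by the Wang sequence. Fixed points of one map can thus give homologically different tori.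

## 2. Do invariants see differences by rim tori?

The fiber $Z$ and the singular fiber $X\cup_VY$ are compared by $q$, which forgets rim tori. Suppose two classes of $Z$ differ by rim tori and both carry nonzero invariants. Must the difference be torsion? The following conjecture is posed in Mohammad F. Tehrani and Aleksey Zinger, "On Symplectic Sum Formulas in Gromov-Witten Theory", arXiv:1404.1898 (2014).

**Conjecture.** Let $(X,\omega_X)$ and $(Y,\omega_Y)$ be symplectic manifolds and $(Z,\omega_Z)$ their symplectic sum along $V\subset X,Y$ as in Definition 1. If $C_1,C_2\in H_2(Z;\mathbb Z)$ are such that $C_1-C_2\in\mathcal R^V_{X,Y}$ and $\mathrm{GW}^Z_{g_1,C_1},\mathrm{GW}^Z_{g_2,C_2}\ne0$ for some $g_1,g_2\in\mathbb Z^{\ge0}$, then $C_1-C_2$ is a torsion class.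

The conjecture is false, already in real dimension 4.

**Theorem 1.** There are compact connected symplectic 4-manifolds $X,Y$, a connected symplectic torus $V\subset X,Y$ with trivial normal bundles and the same restricted symplectic form, and classes $C_\pm\in H_2(X\#_VY;\mathbb Z)$ such that $C_+-C_-\in\mathcal R^V_{X,Y}$ has infinite order and $\mathrm{GW}^Z_{1,C_\pm}=\pm2\ne0$ (no marked points; the signs are not needed here, and $\pm2$ means $2$ or $-2$).

**Theorem 2.**

1. For every symplectic sum $Z=X\#_VY$, every $g$ and every $C$, the set $\{C'\in C+\mathcal R^V_{X,Y}:\mathrm{GW}^Z_{g,C'}\ne0\}$ is finite.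
2. Let $T$ be the monodromy of $\mathcal Z|_{\Delta\setminus0}$ on $H_2(Z;\mathbb Z)$. Then $T(C)-C\in\mathcal R^V_{X,Y}$ for all $C$, and if $\mathrm{GW}^Z_{g,C}\ne0$ for some $g$, then $T(C)-C$ is torsion.
3. For every finite nonempty $S\subset\mathbb Z\setminus\{0\}$ and $h:S\to\mathbb Z_{>0}$ there are $X,Y$ of dimension 4, $V=T^2$ connected with trivial normal bundles, $C_0\in H_2(Z;\mathbb Z)$ and $R\in\mathcal R^V_{X,Y}$ of infinite order such that for all $m\ne0$: $\mathrm{GW}^Z_{1,C_0+mR}=-2h(m)$ if $m\in S$, and $\mathrm{GW}^Z_{1,C_0+mR}=0$ if $m\notin S$.
4. Counterexamples with $V$ connected exist in every even dimension $\ge4$.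

## 3. The products $T^2\times S^2$ and $T^4$

For $Z=T^2\times S^2$ with $V=T^2\times\{p\}$ we saw $\mathcal R^V_{X,Y}=0$, so there is nothing to test.

For $V=T^2\times\{p,p'\}$ we have $Z=T^4$ with coordinates $(t,s)\in(\mathbb R/\mathbb Z)^2$ and $(\theta,r)\in(\mathbb R/2\pi)^2$. Up to deformation the form is $dr\wedge d\theta+dt\wedge ds$, and the neck circle $a$ is the $\theta$-circle. Let $C_0$ be the class of the $(t,s)$-torus, $R=a\times[S^1_s]$ and $C_m=C_0+mR$. These classes differ by rim tori of infinite order. Are there invariants?

Take the constant complex structure $J_\kappa$ with $(1,0)$-forms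
$$\alpha=dt+i\,ds,\qquad dr+i\,d\theta+\kappa\bar\alpha,\qquad\kappa\in\mathbb R\setminus\{0\}\text{ small}.$$
For $\kappa=0$ this is $J\partial_t=\partial_s$, $J\partial_r=\partial_\theta$, which is compatible with the form, and tameness is an open condition. So $J_\kappa$ is tame. The closed form $\Omega=\alpha\wedge(dr+i\,d\theta+\kappa\bar\alpha)$ has type $(2,0)$, so it vanishes on all $J_\kappa$-holomorphic curves. But
$$\int_{C_0}\Omega=\kappa\int\alpha\wedge\bar\alpha=-2i\kappa,\qquad\int_R\Omega=\pm2\pi,\tag{2}$$
because $\Omega(\partial_\theta,\partial_s)=-\alpha(\partial_s)\cdot i=1$. So $\int_{C_m}\Omega=-2i\kappa\pm2\pi m\ne0$. By (G1) all invariants in the classes $C_m$ vanish, in every genus. For $g=1$ and $m=0$ this agrees with Example 3, which gives $\chi(T^2)=0$. In this example the classes are there, but the counts are zero.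

## 4. Monodromy: Theorem 2 (1) and (2)

A natural attempt to prove the conjecture is to use the fibration $\mathcal Z\to\Delta$: carry a curve around the origin of $\Delta$ and use that invariants are preserved. This gives the first two parts of Theorem 2.

**Step 1: finiteness, Theorem 2 (1).** This step shows that all classes in one coset of $\mathcal R^V_{X,Y}$ have equal area, so that (G4) applies. Let $i:Z\to\mathcal Z$ be the inclusion. The total space $\mathcal Z$ retracts onto $\mathcal Z_0$, and the retraction restricts on $Z$ to a map homotopic to $q$. So
$$\ker i_*=\ker q_*=\mathcal R^V_{X,Y}.\tag{3}$$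
Since $\omega_\#$ is the restriction of a closed form on $\mathcal Z$, it vanishes on $\ker i_*$. So the area is constant on $C+\mathcal R^V_{X,Y}$. Fix a tame $J$. If $\mathrm{GW}_{g,C'}\ne0$, then by (G1) the class $C'$ is represented by a genus-$g$ stable $J$-holomorphic map. (If marked points were used, forget them and contract the components that become unstable. This is possible for $C'\ne0$, and the zero class is only one class.) By (G4) there are only finitely many such $C'$. $\square$

**Step 2: monodromy, Theorem 2 (2).** This step produces infinitely many classes from one, unless $T(C)-C$ is torsion. The monodromy $T$ is induced by symplectic parallel transport around $0$, i.e. by a symplectomorphism of $Z$. So $\mathrm{GW}_{g,C}\ne0$ implies $\mathrm{GW}_{g,T^kC}\ne0$ for all $k$. Transport along the loop is a homotopy in $\mathcal Z$ from $i$ to $i$ composed with the monodromy map. Hence $\nu(C):=T(C)-C$ lies in $\ker i_*=\mathcal R^V_{X,Y}$, which is the first claim.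

The fibration $\mathcal Z$ is trivial away from $V$, so up to isotopy the monodromy map is the identity outside a small neighborhood of $q^{-1}(V)$. Rim tori can be pushed along the neck out of this neighborhood, and they generate $\mathcal R^V_{X,Y}$. So $T$ is the identity on $\mathcal R^V_{X,Y}$, and by induction
$$T^kC=C+k\,\nu(C).\tag{4}$$
If $\nu(C)$ had infinite order and $\mathrm{GW}_{g,C}\ne0$, the classes (4) would be infinitely many classes of $C+\mathcal R^V_{X,Y}$ with nonzero genus-$g$ invariants, contradicting Step 1. $\square$

This argument controls only differences of the form $T^k(C)-C$. If $C$ is represented by a cycle that avoids the neck, then $T(C)=C$ and the argument says nothing. So a counterexample should be sought among curves that never enter the neck, and whose classes differ by a rim torus because of the topology of $X$. Example 4 shows a mechanism: suspension tori.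

## 5. Twists alone: circles of fixed points cancel

Suppose $X$ contains $M_\varphi\times S^1_s$ with $\varphi$ an area-preserving map of a surface $\Sigma$, equal to the identity on a disc $D\ni p$, and let $V=T^2_{t,s}\times\{p\}$. The normal circle over the loop $\{t\}\times S^1_s$ sweeps out $\partial D\times S^1_s$, so the rim torus classes $m(a\times[S^1_s])$ are the differences seen in Example 4. Also $M_\varphi\times S^1_s$ has an almost complex structure for which all $T_x$ are holomorphic. Three matters need care.

First, $a=\partial D$ must not bound. If $\Sigma$ is closed, then $\partial D\times S^1_s$ bounds $(\Sigma\setminus D)\times S^1_s$ in a fiber $t=\mathrm{const}$. So we need a second disc $D'\ni p'$ on which $\varphi=\mathrm{id}$ and at which something is glued in. What we glue in at $p$ and at $p'$ must not kill $a\times[S^1_s]$ either.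

Second, the pieces glued in must not bring curves in the classes we count.

Third, the signed count must be nonzero, and this is where the first attempt stops. Let $\Sigma=D\cup A\cup D'$ be a sphere and $\varphi(\theta,r)=(\theta+f(r),r)$ on the annulus $A$, with $f$ rising from $0$ to $3\pi$ and then falling back to $0$, linear near the two radii where $f=2\pi$. Take $y\in\partial D$. The fixed points with $f=0$ give the class $[T_y]$. Those with $f=2\pi$ form two circles, and by (1) with $c$ radial they give the class $[T_y]+a\times[S^1_s]$. But they come in circles. Perturb $\varphi$ near one of them by a small Hamiltonian map. As computed in Section 12, just two fixed points survive, one with $\operatorname{tr}d\varphi>2$ and one with $\operatorname{tr}d\varphi<2$, and by Lemma 6 their tori count with opposite signs. (The constructions and lemmas of Sections 6–11 allow this case, $N=0$ in the notation there.) So the invariant in the class $[T_y]+a\times[S^1_s]$ is zero.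

The way past this point: between two twisting annuli insert a surface $\Sigma_i$ of positive genus on which $\varphi$ is the flow, for a short time, of a Morse Hamiltonian having only saddles. Its $-\chi(\Sigma_i)$ fixed points all have $\operatorname{tr}d\varphi>2$, so they count with one sign. They all have the same class, which is determined by the twisting between $D$ and $\Sigma_i$. By undoing the twists afterwards we arrange that the class at $D'$ is again the class at $D$.

## 6. The surface map $\varphi$ and the manifolds $X$, $Y$, $Z$

**Data.** Fix $N\ge0$, integers $h_1,\dots,h_N\ge1$, and integers $m_0=0,m_1,\dots,m_N,m_{N+1}=0$ with $m_i\ne0$ for $1\le i\le N$. Put $n_i=m_i-m_{i-1}$. For Theorem 1 we use $N=2$, $h_1=h_2=1$, $(m_1,m_2)=(1,-1)$, so $(n_1,n_2,n_3)=(1,-2,1)$.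

**Step 1: the surface.** This step fixes orientations and coordinates. Let
$$\Sigma=D\cup A_1\cup\Sigma_1\cup A_2\cup\dots\cup\Sigma_N\cup A_{N+1}\cup D'$$
be a chain glued along circles. Here $D\ni p$ and $D'\ni p'$ are closed discs, $A_i=(\mathbb R/2\pi)_\theta\times[0,1]_r$, and $\Sigma_i$ has genus $h_i$ and two boundary circles, so $\chi(\Sigma_i)=-2h_i$. On $\Sigma_i$ take a Morse function $\tilde H_i$ that is minimal on the incoming and maximal on the outgoing boundary circle, with exactly $2h_i$ critical points, all saddles. (Stack $h_i$ copies of a pair of pants followed by an inverted pair of pants.) Choose collar coordinates $(\theta,r)$ with $\tilde H_i=r+\mathrm{const}$ near both ends, and an area form $\omega_\Sigma$ on $\Sigma$ equal to $dr\wedge d\theta$ on these collars and on the $A_i$, with $r$ increasing from $D$ to $D'$.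

Since $dr\wedge d\theta(\partial_r,\partial_\theta)=1$, the circles $r=\mathrm{const}$ oriented by $\partial_\theta$ satisfy $\partial\Sigma_i=(\text{outgoing})-(\text{incoming})$. So all of them represent one class $a\in H_1(\Sigma\setminus\{p,p'\})$. We use the convention $\iota_{X_H}\omega_\Sigma=-dH$. As $\iota_{\partial_\theta}(dr\wedge d\theta)=-dr$, we have $X_{\tilde H_i}=\partial_\theta$ near both ends.

**Step 2: the map.** This step defines an area-preserving diffeomorphism $\varphi$ that twists on the $A_i$ and is nearly the identity on the $\Sigma_i$. Let $\varepsilon_i=\pm\varepsilon$ with $\varepsilon>0$ small.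

* $\varphi=\mathrm{id}$ on $D\cup D'$.
* On $\Sigma_i$, $\varphi$ is the time-one map of $\varepsilon_iX_{\tilde H_i}$, which is $(\theta+\varepsilon_i,r)$ near the ends.
* On $A_i$, $\varphi(\theta,r)=(\theta+f_i(r),r)$. Near $r=0$: $f_1=0$, and $f_i=\varepsilon_{i-1}$ for $i\ge2$. Near $r=1$: $f_i=2\pi n_i+\varepsilon_i$ for $i\le N$, and $f_{N+1}=2\pi n_{N+1}$.

The definitions agree near the interfaces because $\theta$ is taken modulo $2\pi$. Note that $\varphi=\mathrm{id}$ also on a neighborhood of $D\cup D'$. For Theorem 1 take $(\varepsilon_1,\varepsilon_2)=(-\varepsilon,\varepsilon)$ and monotone functions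
$$f_1:0\nearrow2\pi-\varepsilon,\qquad f_2:-\varepsilon\searrow-4\pi+\varepsilon,\qquad f_3:\varepsilon\nearrow2\pi.\tag{5}$$

**Lemma 1.** For $\varepsilon$ small, the fixed points of $\varphi$ in $\Sigma_i$ are exactly the $2h_i$ saddles of $\tilde H_i$, and there $\operatorname{tr}d\varphi>2$.

*Proof.* A fixed point lies on an $\varepsilon$-periodic solution $\gamma$ of $\dot\gamma=\pm X_{\tilde H_i}(\gamma)$. In the collars there is none for $\varepsilon<2\pi$, since the map there is a rotation by $\pm\varepsilon$. Otherwise, for small $\varepsilon$, $\gamma$ lies in one convex chart of a fixed finite atlas, where the field has a Lipschitz constant $K$. In the chart $\dot\gamma$ has mean $0$ over a period, so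
$$|\dot\gamma(t)|\le\max_s|\dot\gamma(t)-\dot\gamma(s)|\le K\max_s|\gamma(t)-\gamma(s)|\le K\varepsilon\max|\dot\gamma|.$$
If $K\varepsilon<1$, then $\dot\gamma=0$ and the point is critical. At a saddle, in area-preserving coordinates, $dX_{\tilde H_i}$ has trace $0$ and determinant $\det\operatorname{Hess}\tilde H_i<0$. So its eigenvalues are $\pm\mu$ with $\mu>0$, $d\varphi$ has eigenvalues $e^{\pm\varepsilon\mu}$, and $\operatorname{tr}d\varphi>2$. $\square$

**Step 3: the manifold $X_0$.** This step makes all suspension tori holomorphic. Let $\omega_\varphi$ be the closed 2-form on $M_\varphi$ induced by $\omega_\Sigma$; it satisfies $\iota_{\partial_t}\omega_\varphi=0$. Put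
$$X_0=M_\varphi\times S^1_s,\qquad\omega=\omega_\varphi+dt\wedge ds.$$
Since $\omega^2=2\,\omega_\varphi\wedge dt\wedge ds\ne0$, $\omega$ is symplectic. Over $D$ and $D'$ this is the product $T^2\times D$, $T^2\times D'$ with $T^2=(\mathbb R/\mathbb Z)^2_{t,s}$. Let $V=T^2\times\{p\}$ and $V'=T^2\times\{p'\}$. Define $J\partial_t=\partial_s$ and $J|_{T\Sigma}=j_t$, where $j_t$ are oriented complex structures on $\Sigma$ with $j_{t+1}=\varphi^*j_t$, independent of $t$ on $D\cup D'$. They exist: the space of oriented complex structures is contractible, so $j_0$ and $\varphi^*j_0$ are joined by a path that is constant over $D\cup D'$, where $\varphi=\mathrm{id}$. $J$ is $\omega$-compatible.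

**Step 4: the manifold $Y$.** This step produces a cap for the boundary $T^2\times\partial D$, with irreducible fibers and $H_3=0$, that is a product near one fiber. Let $f:Y\to\mathbb{CP}^1$ be the rational elliptic surface obtained by blowing up the 9 base points of a generic pencil of plane cubics. Reducible cubics are unions of a line and a conic, a family of dimension $2+5=7$ in $\mathbb P^9$, so they have codimension 2 and a generic pencil misses them. Two generic cubics meet transversally at the base points, so every member is smooth there and the fibers are the proper transforms of the cubics. Hence all fibers are irreducible; they are also reduced, since a nonreduced cubic contains a line. $Y$ is simply connected, so $H_3(Y)=0$.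

Let $\omega_Y$ be Kähler with fiber area $1$. Let $\Delta_1\Subset\Delta_0\subset\mathbb{CP}^1$ be closed discs, with $\Delta_0$ consisting of regular values, and fix an oriented trivialization $f^{-1}(\Delta_0)\cong T^2\times\Delta_0$. Over $\Delta_0$ the closed form $\omega_Y-dt\wedge ds$ has integral $0$ over the fiber, which generates $H_2$. So it equals $d\beta$ for some $\beta$. Let $\eta$ be a cutoff function on the base with support in the interior of $\Delta_0$ and $\eta=1$ on $\Delta_1$, and put
$$\omega'=\omega_Y-d(\eta\beta)+Kf^*\omega_{\mathbb{CP}^1}.$$
On fibers over $\Delta_0$ it restricts to the positive form $(1-\eta)\omega_Y+\eta\,dt\wedge ds$. Over $\Delta_1$ it is the product form $dt\wedge ds+Kf^*\omega_{\mathbb{CP}^1}$.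

Choose an almost complex $J$ on $Y$ such that $f$ is $(J,i)$-holomorphic, $J$ is the integrable structure outside $f^{-1}(\mathrm{int}\,\Delta_0)$ and near $f^{-1}(\partial\Delta_0)$, and $J$ is the product with $J\partial_t=\partial_s$ over $\Delta_1$. At a point over $\Delta_0$, a $J$ for which $f$ is holomorphic consists of a complex structure on the vertical space together with an element of an affine space: having chosen a horizontal lift $b\mapsto\hat b$ of the base directions, $J\hat b=\widehat{ib}+\zeta(b)$ with $J\zeta+\zeta i=0$. So such $J$ are sections of a bundle with contractible fibers, and the required extension over the region between exists.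

For $K$ large, $J$ is $\omega'$-tame. Over $\Delta_0$, the unit vectors $v$ with $(\omega_Y-d(\eta\beta))(v,Jv)\le0$ form a compact set. It contains no vertical vector, so $|f_*v|$ is bounded below on it by a positive constant, because $f$ is a submersion there, and a large $K$ makes $\omega'(v,Jv)>0$. Elsewhere $\eta=0$ and $\omega'$ is the Kähler form $\omega_Y+Kf^*\omega_{\mathbb{CP}^1}$ with the integrable structure. In particular $\omega'$ is symplectic. Let $F=f^{-1}(\mathrm{pt})$ with $\mathrm{pt}\in\mathrm{int}\,\Delta_1$, and let $Y'$ be a second copy of $Y$.

**Step 5: the sum.** This step assembles $Z$ and a tame $J$ on it. Put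
$$X=X_0\#_{V'=F}Y',\qquad Z=X\#_{V=F}Y.$$
The first gluing is away from $V$, so $V\subset X$. Then $V$ is a connected torus with trivial normal bundles and form $dt\wedge ds$ on both sides. The gluings take place in the interiors of $D,D',\Delta_1$, where everything is a product $T^2\times(\text{surface})$. Let $B^+$ be the surface obtained from $D\setminus\text{disc}$ and $\mathbb{CP}^1\setminus\text{disc}$ by gluing along the neck annulus. It is a closed disc with $\partial B^+=\partial D$. Choose a complex structure on $B^+$ that equals the given ones near $\partial D$ and outside $\Delta_1$, and let $J$ be the product with it over the $D$-, neck and $\Delta_1$-parts. On these parts the form is $dt\wedge ds$ plus an area form, so $J$ is tame. Do the same at $p'$, giving $B'^+$. We obtain a tame $J$ on $Z$, whose form we call $\omega$.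

Let $Y^+\subset Z$ be the part over $B^+$. It carries a $J$-holomorphic map $f^+:Y^+\to B^+$ with irreducible fibers. Similarly we have $f'^+:Y'^+\to B'^+$. For homology, write also
$$Z=\overline W\cup Y^\circ\cup Y'^\circ,\qquad\overline W=M^\circ\times S^1_s.$$
Here $M^\circ$ is the mapping torus of $\varphi$ on $\Sigma^\circ=\Sigma\setminus(\text{small open discs around }p,p')$, $Y^\circ=Y\setminus f^{-1}(\text{open disc around pt})$, and $\partial Y^\circ\cong F\times S^1$.

## 7. The classes $C_0+mR$

Let $y\in\partial D$ and $y'\in\partial D'$, let $C_0=[T_y]$, and let $R=a\times[S^1_s]$. The torus $\partial D\times\{t\}\times S^1_s$ is the normal circle bundle over a loop in $V$ and represents $R$. So $R\in\mathcal R^V_{X,Y}$.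

**Lemma 2.** If $x\in\Sigma_i$ is a critical point of $\tilde H_i$, then $[T_x]=C_0+m_iR$. If $x\in A_i$ with $f_i(r_x)=2\pi k$, then $[T_x]=C_0+(m_{i-1}+k)R$. Moreover $[T_{y'}]=C_0$.

*Proof.* By (1), applied to a path $c$ in $\Sigma\setminus\mathrm{int}(D\cup D')$ from $y$ to $x$, we must compute the cycle $\varphi\circ c-c$. Let $c$ pass once through each intermediate region, radially in the annuli. The purpose of the next construction is to cut this cycle into contributions of the regions. On each region connect $\varphi$ to the identity by $\varphi_\tau$, $0\le\tau\le1$: $\varphi_\tau=(\theta+\tau f_i(r),r)$ on $A_i$, and on $\Sigma_i$ the time-$\tau$ flow of $\varepsilon_iX_{\tilde H_i}$. Call $\tau\mapsto\varphi_\tau(z)$ the track of $z$; at an interface it depends on the region chosen. If $c'$ is the part of $c$ in one region, the boundary of the square $(\tau,u)\mapsto\varphi_\tau(c'(u))$ shows that modulo boundaries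
$$\varphi\circ c'-c'=(\text{track of the final point})-(\text{track of the initial point}).$$
Sum over the regions.

* At $y$ the track is constant, since $f_1=0$ there.
* At the interface from $A_i$ to $\Sigma_i$ we get an arc of angle $2\pi n_i+\varepsilon_i$ minus an arc of angle $\varepsilon_i$ with the same starting point, i.e. a cycle of class $n_ia$.
* At the interface from $\Sigma_i$ to $A_{i+1}$ both tracks are arcs of angle $\varepsilon_i$ from the same point, and they cancel.
* At the end: at a critical point the track is constant, and at $x\in A_i$ with $f_i(r_x)=2\pi k$ it is a cycle of class $ka$.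

So $[\ell_x]-[\ell_y]$ is $(n_1+\dots+n_i)a=m_ia$ for a saddle in $\Sigma_i$, and $(m_{i-1}+k)a$ for $x\in A_i$. The same argument applies if $r_x$ is an endpoint. In particular, $y'$ is the end of $A_{N+1}$, where $f_{N+1}=2\pi n_{N+1}$, and $m_N+n_{N+1}=m_{N+1}=0$. Take the product with $S^1_s$. $\square$

**Lemma 3.** $R$ has infinite order in $H_2(Z;\mathbb Z)$.

*Proof.* **Step 1: the caps kill nothing.** We show that $H_2(\partial Y^\circ)\to H_2(Y^\circ)$ is injective. An element of $H_2(F\times S^1)$ is $k[F]+\gamma\times[S^1]$ with $\gamma\in H_1(F)$. Suppose it maps to $0$. In $H_2(Y)$ the class $\gamma\times[S^1]$ bounds $\gamma\times\text{disc}$, so $k[F]=0$ there, and $k=0$ since $F$ has area $1$. By excision $H_3(Y,Y^\circ)\cong H_3(F\times(\text{disc},S^1))\cong H_1(F)$, and up to sign the connecting map to $H_2(Y^\circ)$ is $\gamma\mapsto\gamma\times[S^1]$. It is injective because $H_3(Y)=0$. So $\gamma=0$. The same holds for $Y'$.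

**Step 2: reduction to $M^\circ$.** This step moves the question to a mapping torus. Suppose $mR=0$ in $H_2(Z)$. By Mayer–Vietoris for $Z=\overline W\cup(Y^\circ\sqcup Y'^\circ)$ there is a class in $H_2(\partial\overline W)$ with image $mR$ in $H_2(\overline W)$ and image $0$ in $H_2(Y^\circ)\oplus H_2(Y'^\circ)$. By Step 1 this class is $0$, so $mR=0$ in $H_2(M^\circ\times S^1_s)$. By Künneth, $ma=0$ in $H_1(M^\circ)$.

**Step 3: $a$ has infinite order in $H_1(M^\circ)$.** By the Wang sequence the cokernel of $\varphi_*-1$ on $H_1(\Sigma^\circ)$ injects into $H_1(M^\circ)$. We claim $\varphi_*=1$. The regions of the chain $\Sigma^\circ$ meet successively in single circles, so by Mayer–Vietoris $H_1(\Sigma^\circ)$ is generated by the images of the $H_1$ of the regions. On each region $\varphi$ is homotopic to the identity through maps of that region ($\varphi_\tau$ above; on the parts of $D$ and $D'$ it is the identity). This proves the claim, so $H_1(\Sigma^\circ)$ injects into $H_1(M^\circ)$. Finally, $a$ meets an arc joining the two boundary circles of $\Sigma^\circ$ algebraically $\pm1$ times, so $a$ has infinite order in $H_1(\Sigma^\circ)$. Hence $m=0$. $\square$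

Write $C_m=C_0+mR$. By Lemma 3 these classes are pairwise distinct. On $\partial D\times\{t\}\times S^1_s$ both $\omega_\varphi$ and $dt\wedge ds$ vanish, so $\omega(R)=0$. Also $\omega(C_0)=\int_{T_y}dt\wedge ds=1$. Thus
$$\omega(C_m)=1\qquad\text{for all }m.\tag{6}$$

## 8. All genus-1 curves in class $C_m$, $m\ne0$

**Lemma 4.** Let $m\ne0$. Every stable $J$-holomorphic map of genus 1 without marked points in class $C_m$ is, up to reparametrization, the embedding of a torus $T_x$ with $x\in\mathrm{Fix}(\varphi)\setminus(D\cup D')$ and $[T_x]=C_m$.

*Proof.* **Step 1: a semipositive form.** We build a closed form $\sigma$ that is nonnegative on complex lines and has integral $0$ on $C_m$, to force curves into a foliation. Choose a smooth $\rho:\Sigma\to[0,1]$ with $\rho^{-1}(0)=D\cup D'$ and $\rho=1$ outside a small neighborhood of $D\cup D'$ on which $\varphi=\mathrm{id}$. It vanishes to infinite order along $\partial D\cup\partial D'$. Then $\rho$ is $\varphi$-invariant and defines a function on $M_\varphi$. The form $\sigma=\rho\,\omega_\varphi$ is closed, since locally it is pulled back from a surface. Extend $\rho$ and $\sigma$ by $0$ over the rest of $Z$; then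 $\{\rho=0\}=Y^+\sqcup Y'^+$. With $v_\Sigma$ the $T\Sigma$-component of $v$,
$$\sigma(v,Jv)=\rho\,\omega_\Sigma(v_\Sigma,j_tv_\Sigma)\ge0.\tag{7}$$
The classes $C_0$ and $R$ have representatives $T_y$ and $\partial D\times\{t\}\times S^1_s$ in $\{\rho=0\}$. So $\sigma(C_m)=0$.

**Step 2: $\rho\circ u$ is constant.** This step separates curves in the caps from curves in the mapping torus. Let $u:\mathcal C\to Z$ be a stable map as in the lemma. By (7), $u^*\sigma\ge0$, and its integral is $0$, so $u^*\sigma\equiv0$. Wherever $\rho\circ u>0$, (7) then shows that the image of $du$ lies in $L=\mathrm{span}(\partial_t,\partial_s)$. Since $d\rho|_L=0$, $\rho\circ u$ is locally constant on the open set where it is positive, also across nodes, by continuity. If $c=\max\rho\circ u>0$, then $\{\rho\circ u=c\}$ is open and closed, hence equal to the connected curve $\mathcal C$. So in all cases $\rho\circ u\equiv c$ for a constant $c$.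

**Step 3: the case $c=0$ is impossible.** Then $u(\mathcal C)$ lies in $Y^+$ or in $Y'^+$, say in $Y^+$. Extend the complex structure of the closed disc $B^+$ to a slightly larger open disc. A nonconstant holomorphic map from a compact connected Riemann surface to a connected noncompact one does not exist, since its image would be open and compact. So $f^+\circ u$ is constant on each component of $\mathcal C$, hence constant. Thus $u$ maps into one irreducible fiber, and $C_m=d\,[\text{fiber}]$ for some integer $d$. All fibers are homologous. The fiber over a point of $\partial D$ is some $T_y$, and for $Y'^+$ it is some $T_{y'}$, so by Lemma 2 the fiber class is $C_0$. Applying $\omega$ and (6) gives $d=1$, so $mR=0$, contradicting Lemma 3.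

**Step 4: the case $c>0$.** This step identifies the curve. Now $u$ is everywhere tangent to the foliation by $L$. In a chart $(t,s,\xi)$ the coordinate $\xi\circ u$ is locally constant, so $u$ is locally contained in a plaque. Hence $u$ is a holomorphic map into a single leaf $\ell\times S^1_s$ with its leaf topology, where $\ell$ is an orbit of $\partial_t$. If $\ell$ is not closed, the leaf is a noncompact Riemann surface and $u$ is constant, contradicting $\omega(C_m)=1$. If $\ell$ is closed of period $d$, a positive integer, the leaf is a torus of area $d$ and $1=\omega(C_m)=kd$, with $k$ the total degree of $u$. So $k=d=1$ and $\ell=\ell_x$ with $x$ a fixed point and $\rho(x)=c>0$, i.e. $x\notin D\cup D'$.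

Exactly one component of $\mathcal C$ is nonconstant. It has degree 1 onto a torus, so it is mapped isomorphically and has genus 1. Since $\mathcal C$ has arithmetic genus 1, the dual graph is a tree and all other components are rational and constant. If there were any, the tree would have at least two ends, and one of them would be a constant rational component with only one special point, contradicting stability. So $u$ is the embedding of $T_x$, and $[T_x]=C_m$. $\square$

## 9. Regularity of $T_x$ and its sign

**Lemma 5.** If $x$ is as in Lemma 4 and $A=d_x\varphi$ satisfies $\det(1-A)\ne0$, then $T_x$ is an isolated regular point of the moduli space with trivial automorphism group. Its sign $\epsilon(A)$ depends only on the connected component of $A$ in $\{A\in SL_2(\mathbb R):\operatorname{tr}A\ne2\}$.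

*Proof.* **Step 1: the linearization splits.** Near $T_x$ use coordinates $(t,s,\xi)$ with $\xi$ in a neighborhood of $x$ in $\Sigma$ and $(t+1,s,\xi)\sim(t,s,\varphi(\xi))$. There $J=J_L\oplus j_t(\xi)$ with $J_L\partial_t=\partial_s$ constant. Let $u_0$ be the inclusion of $T_x$, where the domain has $i\partial_t=\partial_s$. At a holomorphic map the linearization does not depend on the connection used, so we may compute in these coordinates on the cover:
$$\eta\mapsto\tfrac12\big(d\eta+J\,d\eta\circ i+(\partial_\eta J)\,du_0\circ i\big).$$
The last term vanishes, because $du_0$ takes values in $L$, where $J$ is constant. So the linearization is $\bar\partial\oplus D_x$, where $\bar\partial$ acts on sections of the trivial bundle $L=TT^2$ and, trivializing $(0,1)$-forms by $dt-i\,ds$ and up to a constant factor,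
$$D_x\xi=\partial_t\xi+j_t(x)\partial_s\xi,\qquad\xi:\mathbb R\times S^1\to T_x\Sigma,\quad A\,\xi(t+1,s)=\xi(t,s).\tag{8}$$

**Step 2: the $L$-part.** We check that it contributes an isomorphism with sign $+1$. The kernel of $\bar\partial$ consists of the constant fields, i.e. of the infinitesimal translations of the domain. Its cokernel is $H^{0,1}(TT^2)$, represented by the constant $(0,1)$-forms. A variation $k$ of the complex structure of the domain contributes $\frac12J\,du_0\,k$. The tangent space of the one-dimensional Teichmüller space is represented by the constant antilinear $k$, and $du_0:TT^2\to L$ is an isomorphism. So it maps isomorphically onto $\mathrm{coker}\,\bar\partial$. After adding the variations of the domain and dividing by reparametrizations, the $L$-part is a complex linear isomorphism, with sign $+1$. So $T_x$ is regular and isolated if and only if $D_x$ is an isomorphism. Since $u_0$ is an embedding, there are no nontrivial automorphisms.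

**Step 3: the normal part is an isomorphism.** Let $D_x\xi=0$. Then $\partial_t\xi=-j_t\partial_s\xi$, so
$$\omega_\Sigma(\partial_s\xi,j_t\partial_s\xi)=\omega_\Sigma(\partial_t\xi,\partial_s\xi).$$
The right side times $dt\wedge ds$ equals $\frac12d\big(\omega_\Sigma(\xi,d\xi)\big)$: indeed $\partial_t\big(\omega_\Sigma(\xi,\partial_s\xi)\big)-\partial_s\big(\omega_\Sigma(\xi,\partial_t\xi)\big)=2\,\omega_\Sigma(\partial_t\xi,\partial_s\xi)$. The 1-form $\omega_\Sigma(\xi,d\xi)$ is well defined on the torus because $A$ is symplectic. By Stokes the integral of the nonnegative left side is $0$, so $\partial_s\xi=0$ and then $\partial_t\xi=0$. So $\xi$ is constant with $A\xi=\xi$, and $\xi=0$. The bundle in (8) is pulled back from $S^1_t$, so $c_1=0$, and $\operatorname{ind}D_x=0$ by Riemann–Roch on the torus. Thus $D_x$ is an isomorphism.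

**Step 4: the sign.** The sign of $T_x$ is that of $D_x$. It compares the canonical element of $\det D_x=\mathbb R$ with the orientation of the determinant line over the space of real Cauchy–Riemann operators on the given complex bundle, which is affine, hence contractible, normalized by the complex linear operators. Along a continuous path of pairs $(A,(j_t))$, with $j_t$ linear oriented complex structures on $T_x\Sigma$ satisfying $j_{t+1}=A^*j_t$, the bundles, their complex structures and the operators vary continuously, and so does this orientation. If $\det(1-A)=2-\operatorname{tr}A\ne0$ along the path, all operators are isomorphisms by Step 3, which used only (8). So the sign is constant. For given $A$ the admissible $(j_t)$ are sections of a bundle over $S^1$ with contractible fibers, so they form a contractible space, and any path of $A$'s lifts to a path of pairs. $\square$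

The set $\{\operatorname{tr}A>2\}$ is connected: it is parametrized by the larger eigenvalue, which is $>1$, and the ordered pair of distinct eigenlines.

## 10. Two saddles against two saddles: proof of Theorem 1

Use the data (5). The purpose is to list the fixed points outside $D\cup D'$ with their classes, by Lemmas 1 and 2.

* In $A_1$: $f_1\in[0,2\pi-\varepsilon]$, so fixed points have $f_1=0$ and class $C_0$.
* In $A_2$: $f_2\in[-4\pi+\varepsilon,-\varepsilon]$, so fixed points have $f_2=-2\pi$ and class $C_{m_1-1}=C_0$.
* In $A_3$: $f_3\in[\varepsilon,2\pi]$, so fixed points have $f_3=2\pi$ and class $C_{m_2+1}=C_0$.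
* In $\Sigma_1$: two saddles, class $C_1$. In $\Sigma_2$: two saddles, class $C_{-1}$.

The classes $C_m$ are pairwise distinct. By Lemmas 4 and 5 the space of genus-1 stable maps in class $C_1$, and likewise in class $C_{-1}$, consists of exactly two regular points with smooth domains and trivial automorphism groups. Both have $\operatorname{tr}A>2$, so $\det(1-A)\ne0$, and the signs are equal because $\{\operatorname{tr}A>2\}$ is connected. The virtual dimension is $2c_1(TZ)(C_{\pm1})=0$, because $TZ|_{T_x}=L\oplus T\Sigma|_{T_x}$ and both summands have $c_1=0$. By (G2),
$$\mathrm{GW}^Z_{1,C_1}=\pm2\ne0,\qquad\mathrm{GW}^Z_{1,C_{-1}}=\pm2\ne0,$$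
while $C_1-C_{-1}=2R\in\mathcal R^V_{X,Y}$ has infinite order by Lemma 3. With $C_+=C_1$ and $C_-=C_{-1}$ this is Theorem 1, and the conjecture is disproved. $\blacksquare$

If one insists on marked points, insert $[\omega]$ at one point and use the divisor equation with $\omega(C_{\pm1})=1$.

The tori $T_x$ lie outside the neck, so $T(C_{\pm1})=C_{\pm1}$, in accordance with Theorem 2 (2).

## 11. Elliptic against hyperbolic fixed points

**Lemma 6.** In Lemma 5, $\epsilon(A)=+1$ if $\operatorname{tr}A<2$ and $\epsilon(A)=-1$ if $\operatorname{tr}A>2$.

*Proof.* **Step 1: $\operatorname{tr}A<2$.** We show that this set is connected and find one easy point in it. Elliptic elements ($|\operatorname{tr}A|<2$) are conjugate in the connected group $SL_2(\mathbb R)$ to rotations by angles in $(0,2\pi)$, and these can be rotated to $-I$ within these angles. Elements with $\operatorname{tr}A\le-2$ have the form $-e^B$ with $\operatorname{tr}B=0$, $\det B\le0$, and are joined to $-I$ by $-e^{\tau B}$, where $\operatorname{tr}e^{\tau B}\ge2$. So the set is connected. If $A\ne I$ is a rotation and $j_t\equiv i$, then $D_x$ is a complex linear isomorphism. So $\epsilon=+1$ on this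 component.

**Step 2: a map with two fixed points of each kind.** To compare the two components we use a manifold whose invariant we know, $T^4$. Let $\Sigma=T^2=(\mathbb R/2\pi)^2_{\theta,r}$, $\omega_\Sigma=dr\wedge d\theta$, and for small $b,\tau>0$
$$\varphi(\theta,r)=\big(\theta+b\sin(r+\tau\sin\theta),\,r+\tau\sin\theta\big),$$
a composition of two Hamiltonian shears. A fixed point has $\sin\theta=0$, and then $\sin r=0$. So there are four, and there $\operatorname{tr}d\varphi=2+b\tau\cos r\cos\theta$: two have $\operatorname{tr}>2$ and two have $\operatorname{tr}<2$.

**Step 3: the suspension is $T^4$ up to deformation.** Turn on first $\tau$ and then $b$. This gives a Hamiltonian isotopy $g_t$, $0\le t\le1$, from $\mathrm{id}$ to $\varphi$, which we take constant in $t$ near the ends. It fixes the four points throughout. Extend it by $g_{t+1}=g_t\circ\varphi$. The map $[t,x]\mapsto(t,g_t(x))$ is well defined from $M_\varphi$ to $S^1\times T^2$, since $[t+1,x]=[t,\varphi(x)]$ goes to $(t+1,g_{t}(\varphi(x)))$ by either description. It carries $\omega_\varphi$ to the form that is $\omega_\Sigma$ on fibers and annihilates $\partial_t+X_{H_t}$, where $H_t$ generates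 $g_t$. This form is $\omega_\Sigma-dH_t\wedge dt$, with $dH_t$ the differential along $\Sigma$. So $M_\varphi\times S^1_s$ becomes $T^4$ with the form $\omega_\Sigma-dH_t\wedge dt+dt\wedge ds$. The forms
$$\omega_\Sigma-\kappa'\,dH_t\wedge dt+dt\wedge ds,\qquad\kappa'\in[0,1],$$
are closed with square $2\,\omega_\Sigma\wedge dt\wedge ds$, since $\omega_\Sigma\wedge dH_t=0$ and $dt\wedge dt=0$. So our form is deformation equivalent to the standard one. As $g_t$ fixes the four points, all four tori $T_x$ represent the class $C$ of the $(t,s)$-torus.

**Step 4: counting in two ways.** The arguments of Lemma 4 apply with $\rho\equiv1$ and no $Y,Y'$, because $\omega_\varphi(C)=0$ and $\omega(C)=1$: only the case $c>0$ occurs, and it gives exactly the four tori $T_x$. Lemma 5 applies to each of them, since $\operatorname{tr}d\varphi\ne2$. The virtual dimension is $0$. So $\mathrm{GW}^{T^4}_{1,C}=2\epsilon_>+2\epsilon_<$, with $\epsilon_>$ and $\epsilon_<$ the signs for $\operatorname{tr}>2$ and $\operatorname{tr}<2$. On the other hand, (2) shows that for the tame structure $J_\kappa$ there are no holomorphic curves in class $C$, as $\int_C\Omega=-2i\kappa\ne0$. So $\mathrm{GW}^{T^4}_{1,C}=0$,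 and $\epsilon_>=-\epsilon_<=-1$. $\square$

## 12. Prescribing the set of classes: Theorem 2 (3)

**Step 1: the data.** We choose the construction so that saddles sit exactly in the prescribed classes. Let $S=\{m_1,\dots,m_N\}$ with distinct $m_i$, and $h_i=h(m_i)$. Use Section 6 with all $\varepsilon_i=+\varepsilon$. All $n_i\ne0$, because the $m_i$ are distinct and nonzero. Choose each $f_i$ strictly monotone apart from the constant end pieces, and linear with nonzero slope near each point, away from the end pieces, where $f_i\in2\pi\mathbb Z$. On an end piece $f_i\in2\pi\mathbb Z$ only for $f_1=0$ near $D$ and $f_{N+1}=2\pi n_{N+1}$ near $D'$, and by Lemma 2 these fixed points have class $C_0$. So, besides the $2h_i$ saddles in $\Sigma_i$ (class $C_{m_i}$) and fixed points of class $C_0$, $\varphi$ has only finitely many circles of fixed points $\{r=r_*\}\subset A_i$, $0<r_*<1$, with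
$$f_i(r)=2\pi k+\lambda(r-r_*)\quad\text{nearby},\qquad\lambda\ne0.$$

**Step 2: breaking the circles.** Lemma 5 does not apply to a fixed circle, where $\operatorname{tr}d\varphi=2$, so we perturb. Near each such circle of class $C_m$, $m\ne0$, replace $\varphi$ by $\varphi\circ\psi$. Here $\psi$ is the time-one map of the Hamiltonian $\tau\eta(r)\cos\theta$, with $\eta$ a cutoff supported near $r_*$ and equal to $1$ closer to $r_*$, and $\tau\ne0$ small. The support is so small that it contains no other fixed points of $\varphi$. As $\tau\to0$ the fixed points in the support converge to the circle $r=r_*$. There, by the convention $\iota_{X_H}\omega_\Sigma=-dH$, $\psi(\theta,r)=(\theta,r+\tau\sin\theta)$, and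
$$\varphi\circ\psi(\theta,r)=\big(\theta+\lambda(r+\tau\sin\theta-r_*),\,r+\tau\sin\theta\big).$$
For $\tau$ small the fixed points are exactly $(0,r_*)$ and $(\pi,r_*)$, since $\sin\theta=0$ and then $\lambda(r-r_*)=0$. In the coordinates $(\theta,r)$,
$$d(\varphi\circ\psi)=\begin{pmatrix}1+\lambda\tau\cos\theta&\lambda\\\tau\cos\theta&1\end{pmatrix},\qquad\operatorname{tr}=2+\lambda\tau\cos\theta.$$
So one of them has $\operatorname{tr}>2$ and the other $\operatorname{tr}<2$.

**Step 3: the earlier sections apply to the new map.** The points $(0,r_*)$, $(\pi,r_*)$ and all other fixed points are fixed throughout the isotopy obtained by letting $\tau\to0$. Hence $\psi\circ c\simeq c$ rel endpoints for the paths $c$ in the proof of Lemma 2. So $\varphi\circ\psi\circ c-c$ and $\varphi\circ c-c$ are homologous, and the classes $[T_x]$ are as before; both new points have the class $C_m$ of their circle. The isotopy is supported inside the $A_i$, away from $D\cup D'\cup\bigcup\Sigma_i$ and away from the region near $D\cup D'$ where $0<\rho<1$. So $\rho$ is still invariant, the new map is still homotopic to the identity on each region (as needed in Lemma 3), and Sections 6–9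 apply.

**Step 4: the count.** For $m\ne0$ all fixed points $x$ with $[T_x]=C_m$ now have $\operatorname{tr}\ne2$. The virtual dimension is $0$ as in Section 10, and Lemmas 4, 5, 6 give
$$\mathrm{GW}^Z_{1,C_m}=\sum_{[T_x]=C_m}\epsilon(d_x\varphi),$$
with $\varphi$ now the perturbed map. The circle contributions cancel in pairs, and each saddle contributes $-1$. So the invariant is $-2h(m)$ if $m\in S$ and $0$ otherwise. $R$ has infinite order by Lemma 3. $\square$

The case $N=0$ of this computation is the cancellation announced in Section 5.

## 13. Products with spheres: Theorem 2 (4)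

Dimension 4 is Theorem 1. For $k\ge1$ let $P=(S^2)^k$ and replace $(X,Y,V)$ by $(X\times P,Y\times P,V\times P)$, with $X,Y,V$ as in Theorem 1. The sum is $Z\times P$, of dimension $4+2k$, and $V\times P$ is connected. The class $R\times\mathrm{pt}$ is a rim torus class, and by Künneth it has infinite order.

**Step 1: the space of maps.** For the product almost complex structure, a stable map in class $(C_{\pm1},0)$ has a holomorphic $P$-component of degree $0$ in each factor $S^2$, hence constant. So the genus-1 moduli space is (two regular points for $Z$)$\times P$.

**Step 2: the obstruction bundle.** We compare the linearization with that of $Z$. It is the linearization of $Z$, which is an isomorphism after the steps in Lemma 5, plus $\bar\partial$ on the trivial bundle with fiber $T_vP$ over the torus, where $v\in P$ is the constant value. The kernel of the second part is $T_vP$, the tangent space of the moduli space, and its cokernel is $H^{0,1}(T^2)\otimes T_vP$. So the moduli space is a closed manifold whose tangent spaces are the kernels, and the cokernels form the bundle $H^{0,1}(T^2)\otimes TP\cong TP$. The virtual dimension is $2c_1(T(Z\times P))(C_{\pm1},0)=0$.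 By (G3),
$$\mathrm{GW}^{Z\times P}_{1,(C_{\pm1},0)}=\chi(P)\,\mathrm{GW}^Z_{1,C_{\pm1}}=2^k\,\mathrm{GW}^Z_{1,C_{\pm1}}\ne0.$$
The difference of the two classes is $2(R\times\mathrm{pt})$, which has infinite order. So the conjecture fails, with $V$ connected, in every even dimension $\ge4$. $\blacksquare$
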